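\title{The normal covering number of $A_n$ can exceed that of $S_n$}

\begin{abstract}
The normal covering number $\gamma(G)$ of a finite non-cyclic group $G$ is the least number of proper subgroups whose conjugates cover $G$. We show that the inequality $\gamma(A_n)\le\gamma(S_n)$ fails for infinitely many odd $n$: it fails on a set of positive lower density and for all sufficiently large $n=3^a5^b7^c$ with $a,b,c\ge1$, and $\limsup_n\gamma(A_n)/\gamma(S_n)\ge2$. The inequality holds for every odd $n\ge5$ with at most two distinct prime divisors. The lower bounds for $\gamma(A_n)$ come from permutations with three cycles whose lengths have greatest common divisor $1$. All but $o(n^2)$ of these cycle types occur in no transitive group other than $A_n$ and $S_n$, and this turns the problem into one about nearly sum-free subsets of $\mathbb{Z}_n$.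
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $G$ be a finite group. A \emph{basic set} for $G$ is a set $\delta$ of proper subgroups of $G$ such that every element of $G$ lies in some conjugate of some member of $\delta$. A cyclic group has no basic set, since a generator lies in no proper subgroup. If $G$ is not cyclic, its cyclic subgroups form a basic set, and the \emph{normal covering number} $\gamma(G)$ is the least size of a basic set. It measures how few proper subgroups suffice to meet every conjugacy class of $G$. One subgroup never suffices: the conjugates of $H<G$ contain at most $|G:H|\,(|H|-1)+1<|G|$ elements.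

For $n\ge4$ the symmetric group $S_n$ and the alternating group $A_n$ are not cyclic, and the known values for small $n$ are as follows.
\begin{center}
\begin{tabular}{c|ccccccccc}
$n$ & 4 & 5 & 6 & 7 & 8 & 9 & 10 & 11 & 12\\ \hline
$\gamma(S_n)$ & 2 & 2 & 2 & 3 & 3 & 4 & 3 & 5 & 4\\
$\gamma(A_n)$ & 2 & 2 & 2 & 2 & 2 & 3 & 3 & 4 & 3
\end{tabular}
\end{center}
In this range $\gamma(A_n)\le\gamma(S_n)$, and Bubboloni, Praeger and Spiga \cite{BPS} record that it is not known whether this inequality holds for all $n$. We ask, then: is $\gamma(A_n)\le\gamma(S_n)$ for all $n\ge4$?

There is a reason beyond the table to expect the answer yes. Take a smallest basic set of $S_n$ whose members are maximal subgroups, and intersect each member with $A_n$. If no member equals $A_n$, the result is a basic set of $A_n$ (Lemma~\ref{lem:restrict}), and the inequality follows. The argument breaks down in one case only, when $A_n$ itself is a member. Then one subgroup disposes of all even permutations, the others need only cover the odd ones, and the question becomes whether even permutations can be harder to cover than odd ones. They can.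

\begin{theorem}\label{thm:A}
Let $p_1<p_2<\cdots$ be the consecutive primes exceeding $240$, and let $n_s=3p_1p_2\cdots p_s$. Then $\gamma(A_{n_s})>\gamma(S_{n_s})$ for all sufficiently large $s$.
\end{theorem}

So the answer is no. The next three theorems describe the failure more closely. The \emph{lower density} of a set $X$ of positive integers is $\liminf_{x\to\infty}|X\cap[1,x]|/x$; we write $\omega(n)$ for the number of distinct prime divisors of $n$ and $\varphi$ for Euler's function.

\begin{theorem}\label{thm:B}
There are constants $P_0$ and $n_0$ such that $\gamma(A_n)>\gamma(S_n)$ for every odd $n\ge n_0$ with $105\mid n$ and no prime divisor in $[11,P_0]$. Hence the inequality $\gamma(A_n)\le\gamma(S_n)$ fails on a set of positive lower density, and for all sufficiently large $n=3^a5^b7^c$ with $a,b,c\ge1$.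
\end{theorem}

\begin{theorem}\label{thm:C}
If $n\ge5$ is odd and $\omega(n)\le2$, then $\gamma(A_n)\le\gamma(S_n)$.
\end{theorem}

By Theorem~\ref{thm:B}, the bound $2$ in Theorem~\ref{thm:C} cannot be replaced by $3$.

\begin{theorem}\label{thm:D}
We have $\limsup_{n\to\infty}\gamma(A_n)/\gamma(S_n)\ge2$.
\end{theorem}

We do not treat even $n$, and we do not claim that $2$ is the exact value of the upper limit.

\subsection*{The idea}
Let $n$ be odd. Then odd permutations have an even number of cycles and even permutations have an odd number. Let $P_k$ be the stabilizer in $S_n$ of a set of $k<n/2$ points; it meets the conjugacy class of $g$ exactly when some cycles of $g$ have total length $k$ or $n-k$.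

To cover $S_n$, use $A_n$ and then cover the permutations with two cycles and those with at least four. Two cycles of coprime lengths $k$ and $n-k$ cost one subgroup $P_k$ each, $\varphi(n)/2$ in all, and this is $o(n)$ when $n$ has enough prime divisors. Four or more cycles are cheap: if $3\mid n$, then among any three cycles some have total length divisible by $3$, so the subgroups $P_k$ with $3\mid k$, about $n/6$ of them, suffice.

To cover $A_n$, one must cover the permutations with three cycles, of lengths $a,b,c$ with $a+b+c=n$. If a prime divides all three lengths, one imprimitive subgroup takes care of them. If $\gcd(a,b,c)=1$, then, apart from $o(n^2)$ exceptions, no proper transitive subgroup of $A_n$ is available, and one of only three intransitive subgroups must be used. Let $L\subseteq\mathbb{Z}_n$ be the set of residues $\pm k$ for which $P_k\cap A_n$ is \emph{not} used. Then $a+b+c=0$ has few solutions in $L$ with $\gcd(a,b,n)=1$. To see what this forces, suppose that it had no solutions at all in $L$. For $a\in L$ the sets $L$ and $-a-L$ would be disjoint, so $|L|\le n/2$, and about $n/4$ subgroups $P_k\cap A_n$ would be in use. Since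 $n/4>n/6$, this is the mechanism behind Theorem~\ref{thm:A}.

Section~\ref{sec:prelim} sets up the subgroups and the upper bounds. Section~\ref{sec:two} proves Theorem~\ref{thm:C} and shows by hand what changes at $n=105$. Section~\ref{sec:three} bounds the number of exceptional types, and Section~\ref{sec:gap} constructs $L$ and proves Theorem~\ref{thm:A}. Sharper bounds on $|L|$, from a removal lemma and Kneser's theorem, give Theorem~\ref{thm:D} in Section~\ref{sec:ratio} and Theorem~\ref{thm:B} in Section~\ref{sec:105}.

\section{Cycle types and two families of subgroups}\label{sec:prelim}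

The \emph{type} $[a_1,\dots,a_r]$ of a permutation of $n$ points lists the lengths of all its cycles, fixed points included. Two permutations are conjugate in $S_n$ if and only if they have the same type, and the sign of a permutation of type $[a_1,\dots,a_r]$ is $(-1)^{n-r}$. A subgroup $H\le S_n$ \emph{covers} a permutation $g$, or its type, if $g$ lies in an $S_n$-conjugate of $H$.

A \emph{block system} is a partition of the $n$ points into parts (blocks) of equal size $m$ with $1<m<n$. A transitive group is \emph{imprimitive} if it permutes the blocks of some block system, and \emph{primitive} otherwise. The parts of any partition preserved by a transitive group have equal size, so a primitive group preserves only the partition into singletons and the partition with one part.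

Let $n\ge5$ be odd. For $1\le k<n/2$ let $P_k=S_k\times S_{n-k}$ be the stabilizer of a $k$-set. For a prime $p\mid n$ with $p<n$ let $W_p=S_{n/p}\wr S_p$ be the stabilizer of a block system with $p$ blocks of size $n/p$. Both are proper subgroups of $S_n$ and both contain transpositions.

\begin{lemma}\label{lem:member}
Let $n\ge5$ be odd and $g\in S_n$.
\begin{enumerate}
\item[(a)] $P_k$ covers $g$ if and only if some set of cycles of $g$ has total length $k$ or $n-k$.
\item[(b)] If $p<n$ is a prime dividing all cycle lengths of $g$, then $W_p$ covers $g$.
\item[(c)] Every intransitive subgroup of $S_n$ lies in a conjugate of some $P_k$.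
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The $g$-invariant sets are the unions of cycles, and the complement of an invariant set is invariant. (b) In each cycle $(\alpha_0\ \alpha_1\ \cdots\ \alpha_{\ell-1})$ give $\alpha_i$ the label $i\bmod p$. Since $p\mid\ell$, each label occurs $\ell/p$ times in the cycle and $g$ adds $1$ to every label. So the $p$ label classes have size $n/p$ and are permuted by $g$. (c) Since $n$ is odd, an orbit or its complement has size $k<n/2$.
\end{proof}

\begin{lemma}\label{lem:restrict}
Let $H_1,\dots,H_l$ be proper subgroups of $S_n$, each containing an odd permutation, that together cover every even permutation. Then $\gamma(A_n)\le l$.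
\end{lemma}

\begin{proof}
Let $H=H_i$. If $H\cap A_n=A_n$, then $H=S_n$, as $H$ contains an odd permutation; so $H\cap A_n$ is a proper subgroup of $A_n$. Also $S_n=HA_n$, so every $S_n$-conjugate of $H$ has the form $H^x$ with $x\in A_n$, and $H^x\cap A_n=(H\cap A_n)^x$. Thus the subgroups $H_i\cap A_n$ form a basic set for $A_n$.
\end{proof}

The next lemma is all we need about imprimitive groups.

\begin{lemma}\label{lem:blocks}
Let $\sigma\in S_n$ preserve a block system with blocks of size $m$. Each cycle $C$ of $\sigma$ meets the blocks of exactly one $\langle\sigma\rangle$-orbit $O$ of blocks, and $|O|$ divides $|C|$. The cycles lying over $O$ have total length $m|O|$.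
\end{lemma}

\begin{proof}
If $\alpha\in C$ lies in the block $B$, then $\sigma^i\alpha$ lies in $\sigma^iB$, so $C$ meets exactly the blocks in the orbit $O$ of $B$. As $\sigma$ maps $C\cap B'$ bijectively onto $C\cap\sigma B'$, the cycle $C$ meets all blocks of $O$ in equally many points. The cycles over $O$ partition the union of the blocks in $O$.
\end{proof}

We now give the two general upper bounds.

\begin{lemma}\label{lem:upperS}
Let $n>3$ be odd with $3\mid n$. Then $\gamma(S_n)\le\frac n6+\frac{\varphi(n)}2+\omega(n)+1$.
\end{lemma}

\begin{proof}
The number $n$ is composite, so $W_p$ is defined for every prime $p\mid n$. Take $A_n$, all $W_p$, and the $P_k$ with $1\le k<n/2$ and either $\gcd(k,n)=1$ or $3\mid k$. There are $\varphi(n)/2$ values of $k$ of the first kind, since $k\mapsto n-k$ pairs off the integers coprime to $n$, and fewer than $n/6$ of the second kind.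

Let $g$ be odd, so that it has an even number of cycles. If $g$ has type $[k,n-k]$ with $k<n/2$, then $P_k$ covers $g$ when $\gcd(k,n)=1$; otherwise a prime $p$ divides $k$ and $n-k$, and $W_p$ covers $g$. If $g$ has at least four cycles, let $x_1,x_2,x_3$ be the lengths of three of them. Two of the four numbers $0,\ x_1,\ x_1+x_2,\ x_1+x_2+x_3$ agree modulo $3$, and their difference $s$ is the total length of a nonempty set of these three cycles. We have $3\mid s$, and $s<n$ because there is a fourth cycle. Since $3\mid n$, also $3\mid n-s$, so $P_{\min(s,n-s)}$ is in the list and covers $g$.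
\end{proof}

The fourth cycle is essential: three cycles whose lengths are all congruent to $1$ modulo $3$ have no proper invariant set of size divisible by $3$.

\begin{lemma}\label{lem:upperA}
For odd $n\ge5$ we have $\gamma(A_n)\le\lfloor n/3\rfloor+1$.
\end{lemma}

\begin{proof}
An even permutation that is not an $n$-cycle has at least three cycles, hence a cycle of length $k\le n/3$, and $P_k$ covers it. If $n$ is composite, the $n$-cycles are covered by $W_p$ for any prime $p\mid n$. If $n$ is prime, they are covered by the group $\mathrm{AGL}_1(n)$ of maps $x\mapsto ux+v$ $(u\ne0)$ of the field with $n$ elements: it contains the $n$-cycle $x\mapsto x+1$, it is proper because $n(n-1)<n!$, and multiplication by a primitive root is an $(n-1)$-cycle, which is odd. Apply Lemma~\ref{lem:restrict}.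
\end{proof}

\section{Two prime divisors, and what changes at $n=105$}\label{sec:two}

When $A_n$ belongs to a basic set of $S_n$, we need a lower bound for the number of other members. It comes from the types $[k,n-k]$ with $\gcd(k,n)=1$. To exclude primitive groups we use Jordan's theorem that a primitive group containing a transposition is $S_n$, and the following result. A \emph{cycle fixing $k$ points} is a permutation of type $[n-k,1,\dots,1]$.

\begin{theorem}[Jones \cite{Jones}]\label{thm:jones}
Let $G$ be a primitive group of degree $n$, not containing $A_n$, that contains a cycle fixing $k$ points, where $0\le k\le n-2$. Then $k\le2$. If $k=1$, then $n$ is a prime power, or $n=p+1$ with $p\ge5$ prime, or $n\in\{12,24\}$.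
\end{theorem}

\begin{lemma}\label{lem:lowerS}
Let $n\ge5$ be odd, and let $\delta$ be a basic set of $S_n$ that consists of maximal subgroups and contains $A_n$. Then $|\delta|\ge\frac{\varphi(n)}2+1$, and $|\delta|\ge\frac{\varphi(n)}2+2$ if $n$ is not a prime power.
\end{lemma}

\begin{proof}
Let $1\le k<n/2$ with $\gcd(k,n)=1$, and let $\sigma$ have type $[k,n-k]$. It is odd, so it lies in a conjugate of a member $H_k\ne A_n$ of $\delta$, and $H_k$ does not contain $A_n$.

The group $H_k$ is not imprimitive. Indeed, let $\sigma$ preserve a system of blocks of size $m$, and apply Lemma~\ref{lem:blocks}. If $\sigma$ has one orbit on blocks, then $n/m>1$ divides $k$ and $n-k$. If it has two, each carries one cycle, and $m>1$ divides $k$ and $n-k$. Both contradict $\gcd(k,n)=1$.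

For $k\ge2$ the group $H_k$ is not primitive. If $k\ge3$, then $\sigma^k$ is an $(n-k)$-cycle fixing $k\ge3$ points, because $\gcd(k,n-k)=1$; this contradicts Theorem~\ref{thm:jones}. If $k=2$, then $\sigma^{n-2}$ is a transposition, because $n-2$ is odd; this contradicts Jordan's theorem.

So for $k\ge2$ the maximal subgroup $H_k$ is intransitive, hence conjugate to some $P_j$ by Lemma~\ref{lem:member}(c), and $j=k$ by Lemma~\ref{lem:member}(a). In the same way $H_1$ is primitive or conjugate to $P_1$. The $\varphi(n)/2$ groups $H_k$ are therefore distinct, as their orbit lengths differ, and with $A_n$ they give the first bound.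

Now let $n$ not be a prime power. The other degrees allowed for $k=1$ in Theorem~\ref{thm:jones} are even, so no primitive group other than $A_n$ and $S_n$ contains an $(n-1)$-cycle, and $H_1$ is conjugate to $P_1$. Let $p$ be the least prime divisor of $n$. The odd type $[p,n-p]$ has proper nonempty invariant sets of sizes $p$ and $n-p$ only, and neither is coprime to $n$. So it is covered neither by $A_n$ nor by any $H_k$, and $\delta$ has a further member.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:C}]
Replacing each member of a smallest basic set of $S_n$ by a maximal subgroup containing it, we obtain a basic set $\delta$ of size $\gamma(S_n)$ consisting of maximal subgroups. If $A_n\notin\delta$, then no member is contained in $A_n$, and Lemma~\ref{lem:restrict} gives $\gamma(A_n)\le\gamma(S_n)$. So let $A_n\in\delta$; the bounds of Lemma~\ref{lem:lowerS} then hold for $\gamma(S_n)$, and we match them with upper bounds for $\gamma(A_n)$. Let $\mathcal{P}$ be the set of the $\varphi(n)/2$ subgroups $P_k$ with $\gcd(k,n)=1$. A permutation with an invariant set of size $x$ coprime to $n$, $x\ge1$, is covered by $\mathcal{P}$: we have $x\ne n$,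 and $P_{\min(x,n-x)}\in\mathcal{P}$.

If $n=p$ is prime, Lemma~\ref{lem:upperA} gives $\gamma(A_p)\le\lfloor p/3\rfloor+1\le\frac{p-1}2+1\le\gamma(S_p)$.

If $n=p^e$ with $e\ge2$, then a permutation either has a cycle of length prime to $p$ and is covered by $\mathcal{P}$, or has all lengths divisible by $p$ and is covered by $W_p$. By Lemma~\ref{lem:restrict}, $\gamma(A_n)\le\frac{\varphi(n)}2+1\le\gamma(S_n)$.

Let $n$ have exactly two prime divisors $p$ and $q$. We show that $\mathcal{P}$, $W_p$ and $W_q$ cover every permutation $g$. This holds if some cycle length is coprime to $n$, or if $p$ or $q$ divides all lengths. Otherwise $g$ has a cycle of length $x$ with $p\nmid x$, and then $q\mid x$ since $x$ is not coprime to $n$; and it has a cycle of length $y$ with $q\nmid y$, and then $p\mid y$. These are different cycles, and $x+y$ is divisible by neither $p$ nor $q$, so $\mathcal{P}$ covers $g$. Hence $\gamma(A_n)\le\frac{\varphi(n)}2+2\le\gamma(S_n)$.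
\end{proof}

The hypothesis $\omega(n)\le2$ enters only in the upper bounds for $\gamma(A_n)$. With a third prime $r$, the sum $x+y$ in the last paragraph may be divisible by $r$. The smallest odd degree with three prime divisors shows what happens then.

\begin{example}\label{ex:105}
Let $n=105=3\cdot5\cdot7$ and let $\sigma$ have type $[3,7,95]$. It is even. The sizes of its proper nonempty invariant sets are $3,7,95,10,98,102$, none of them coprime to $105$, and no prime divides all three lengths.

We claim that $A_{105}$ and $S_{105}$ are the only transitive groups containing $\sigma$. Suppose that $\sigma$ preserves a system of blocks of size $m$, and apply Lemma~\ref{lem:blocks}. With one orbit on blocks, $105/m>1$ divides $3$ and $7$; with three orbits, $m>1$ divides $3$ and $7$. With two orbits, one of them carries two cycles, of lengths $x$ and $y$, and its length divides $\gcd(x,y)=1$. It is then a single block, so $m=x+y\in\{10,98,102\}$, and none of these divides $105$. Finally, $\sigma^{7\cdot95}$ is a $3$-cycle fixing $102$ points, so by Theorem~\ref{thm:jones} a primitive group containing $\sigma$ contains $A_{105}$.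

Consequently every basic set of $A_{105}$ has a member inside a conjugate of $P_3$, $P_7$ or $P_{10}$, while in $S_{105}$ the member $A_{105}$ covers $\sigma$ at no further cost. In the language of Section~\ref{sec:intro}, the relation $3+7+95=0$ in $\mathbb{Z}_{105}$ forbids $L$ from containing all of $3$, $7$ and $95$.
\end{example}

The rest of the paper shows that, among types with $\gcd(a,b,c)=1$, this behavior is the rule, and counts how many subgroups $P_k$ it forces.

\section{Three cycles in a transitive group}\label{sec:three}

Let $B_n$ be the set of pairs $(a,b)$ of positive integers such that $c=n-a-b>0$, $\gcd(a,b,c)=1$, and the permutations of type $[a,b,c]$ lie in transitive subgroups of $S_n$ that do not contain $A_n$. (The last condition depends only on the type.)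

\begin{proposition}\label{prop:bad}
We have $|B_n|=o(n^2)$ as $n\to\infty$.
\end{proposition}

The condition $\gcd(a,b,c)=1$ cannot be dropped. If $n=3N$, then $\binom{N-1}2$ of the $\binom{n-1}2$ ordered triples $(a,b,c)$ with sum $n$, a proportion tending to $1/9$, have all entries divisible by $3$, and the corresponding types are covered by the transitive group $S_{N}\wr S_3$.

A transitive group is imprimitive or primitive, and we treat these cases in turn.

\begin{lemma}\label{lem:imprim}
At most $6n^{3/2}$ pairs $(a,b)\in B_n$ have the property that a permutation of type $[a,b,n-a-b]$ preserves a block system.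
\end{lemma}

\begin{proof}
Let $\sigma$ of type $[a,b,c]$, with $\gcd(a,b,c)=1$, preserve a system of blocks of size $m$. By Lemma~\ref{lem:blocks} it has at most three orbits on blocks. With one orbit, $n/m>1$ divides $a,b,c$; with three, each orbit carries one cycle and $m>1$ divides $a,b,c$. Both are excluded. So there are two orbits, of lengths $t_1,t_2$ with $t_1+t_2=n/m$. One carries a single cycle, of length $z=mt_1$; the other carries two cycles, of lengths $x,y$ with $x+y=mt_2$ and $t_2\mid x$. Write $x=t_2x'$; then $1\le x'<m$ and $1\le t_2<n/m$. Given $m$, the pair $(t_2,x')$ takes fewer than $n$ values and determines $x,y,z$. There are three choices for the position of $z$ in $(a,b,c)$; let $x$ be the first of the two remaining entries. So each $m$ contributes at most $3n$ pairs, and $n$ has at most $2\sqrt n$ divisors $m$.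
\end{proof}

For primitive groups, the argument of Example~\ref{ex:105} raised $\sigma$ to a power that is a single cycle. This needs coprime lengths, and a positive proportion of triples are not pairwise coprime. What survives is weaker: for most triples the pairwise greatest common divisors are bounded, so a suitable power of $\sigma$ is nontrivial and supported on the shortest cycle, that is, on fewer than $n/3$ points. The primitive groups with such an element are described by the next theorem. Let $\Delta$ be the set of $k$-subsets of $\{1,\dots,m\}$. In the \emph{product action} of $S_m\wr S_r$ on $\Delta^r$, the base group $(S_m)^r$ acts coordinatewise and $S_r$ permutes the coordinates.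

\begin{theorem}[Liebeck--Saxl \cite{LS}]\label{thm:LS}
Let $G$ be a primitive group of degree $n$ in which some nontrivial element moves fewer than $n/3$ points. Then $(A_m)^r\le G\le S_m\wr S_r$ in product action on $\Delta^r$, where $\Delta$ is the set of $k$-subsets of $\{1,\dots,m\}$, for some $r\ge1$, $m\ge5$ and $1\le k<m/2$. In particular $n=\binom mk^r$.
\end{theorem}

It remains to exclude these groups when $(k,r)\ne(1,1)$. They preserve a sparse connected graph, and such a graph has no automorphism with long cycles of nearly coprime lengths.

\begin{lemma}\label{lem:graph}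
Let $\Gamma$ be a connected graph, regular of valency $v$, and let $\sigma$ be an automorphism of $\Gamma$ with at least two cycles on vertices. Then $\sigma$ has two different cycles, of lengths $x$ and $z$, with $z/\gcd(x,z)\le v$.
\end{lemma}

\begin{proof}
Since $\Gamma$ is connected, some edge $\{\alpha,\beta\}$ joins two different cycles, of lengths $x$ (containing $\alpha$) and $z$ (containing $\beta$). The automorphism $\sigma^x$ fixes $\alpha$, so it permutes the $v$ neighbors of $\alpha$. The orbit of the neighbor $\beta$ under $\langle\sigma^x\rangle$ has length $z/\gcd(x,z)$.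
\end{proof}

\begin{lemma}\label{lem:sparse}
Let $G$ be a primitive group as in the conclusion of Theorem~\ref{thm:LS}, with $(k,r)\ne(1,1)$. Then $G$ preserves a connected regular graph on its $n$ points of valency at most $v(n)=\max\{\sqrt n\log n,\ 2\sqrt{2n},\ (6n)^{2/3}\}$.
\end{lemma}

\begin{proof}
Join two elements of $\Delta^r$ if they differ in exactly one coordinate and the two $k$-sets in that coordinate meet in $k-1$ points. This graph is invariant under $S_m\wr S_r$. A $k$-set meets $k(m-k)$ other $k$-sets in $k-1$ points (remove one point, add another), so the valency is $v_0=rk(m-k)>0$, and $k(m-k)<\binom mk$. The components form a $G$-invariant partition into non-singletons, so by primitivity the graph is connected.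

If $r\ge2$, then $k(m-k)<\binom mk=n^{1/r}\le\sqrt n$, and $r\le\log n$ because $n\ge5^r$; so $v_0\le\sqrt n\log n$. If $r=1$ and $k=2$, then $n=\binom m2\ge(m-2)^2/2$, so $v_0=2(m-2)\le2\sqrt{2n}$. If $r=1$ and $k\ge3$, then $m\ge7$ and $n=\binom mk\ge\binom m3\ge(m-2)^3/6$, as $3\le k<m/2$; so $v_0\le m^2/4\le(m-2)^2\le(6n)^{2/3}$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:bad}]
Fix $\eta\in(0,1)$ and an integer $y\ge1$. Call a pair $(a,b)$, with $c=n-a-b>0$, \emph{typical} if $\min(a,b,c)>\eta n$ and each of $\gcd(a,b)$, $\gcd(a,c)$, $\gcd(b,c)$ is at most $y$. Any two of $a,b,c$ determine the pair. So at most $3\eta n^2$ pairs violate the first condition, and at most $3\sum_{d>y}(n/d)^2\le3n^2/y$ violate the second.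

Let $n$ be so large that $n/3>y$, $\eta n>y^2$ and $\eta n/y>v(n)$; this is possible as $v(n)=o(n)$. We claim that a permutation $\sigma$ whose type $[a,b,c]$ comes from a typical pair lies in no primitive group $G$ with $A_n\not\le G$. Suppose that it does. Typicality is symmetric in $a,b,c$, so let $c$ be smallest. Then $c<n/3$, since $a=b=c$ would give $\gcd(a,b)=n/3>y$. The permutation $\sigma^{\operatorname{lcm}(a,b)}$ moves at most $c$ points. It is nontrivial, for otherwise $c$ divides $ab$, and
\[
c=\gcd(c,ab)\le\gcd(c,a)\gcd(c,b)\le y^2<\eta n<c .
\]
So Theorem~\ref{thm:LS} applies to $G$, and $(k,r)\ne(1,1)$ because $A_n\not\le G$. By Lemmas~\ref{lem:sparse} and~\ref{lem:graph}, two different cycles of $\sigma$ have lengths $x,z$ with $z/\gcd(x,z)\le v(n)$. But $z/\gcd(x,z)>\eta n/y>v(n)$, a contradiction.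

With Lemma~\ref{lem:imprim} we obtain $|B_n|\le6n^{3/2}+3\eta n^2+3n^2/y$ for large $n$. Hence $\limsup|B_n|/n^2\le3\eta+3/y$, and $\eta$ and $1/y$ can be taken arbitrarily small.
\end{proof}

\section{The gap set and the first counterexamples}\label{sec:gap}

We now pass from groups to $\mathbb{Z}_n$. A \emph{zero-sum triple} is a triple $(a,b,c)\in\mathbb{Z}_n^3$ with $a+b+c=0$; it is determined by $(a,b)$. For $d\mid n$, the residue of an element of $\mathbb{Z}_n$ modulo $d$ is well defined, and so are expressions such as $\gcd(a,d)$ and $\gcd(a,b,d)$.

\begin{proposition}\label{prop:gap}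
Let $n\ge5$ be odd. There is a set $L\subseteq\mathbb{Z}_n\setminus\{0\}$, called a \emph{gap set}, with the following properties.
\begin{enumerate}
\item[(a)] $L=-L$.
\item[(b)] $\gamma(A_n)\ge\frac12(n-1-|L|)$.
\item[(c)] At most $2|B_n|$ zero-sum triples $(a,b,c)\in L^3$ have $\gcd(a,b,n)=1$.
\item[(d)] Let $d\mid n$, and let $P\ge1$ be an integer such that every prime divisor of $n$ divides $d$ or exceeds $P$. Then at most $2|B_n|+n^2/P$ zero-sum triples $(a,b,c)\in L^3$ have $\gcd(a,b,d)=1$.
\end{enumerate}
\end{proposition}

\begin{proof}
Let $\delta$ be a basic set of $A_n$ of size $\gamma(A_n)$. For each intransitive member $H$ choose, by Lemma~\ref{lem:member}(c), one $k<n/2$ such that $H$ lies in a conjugate of $P_k$. Let $K\subseteq\{1,\dots,n-1\}$ consist of the chosen numbers $k$ and the numbers $n-k$, and let $L=\{1,\dots,n-1\}\setminus K$, viewed in $\mathbb{Z}_n$. Then (a) holds, and $\gamma(A_n)\ge|K|/2$ gives (b).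

For (c), take such a triple with representatives $a,b,c\in\{1,\dots,n-1\}$. Then $a+b+c\in\{n,2n\}$. In the second case replace $(a,b,c)$ by $(n-a,n-b,n-c)$, which lies in $L^3$ by (a), has sum $n$, and has the same value of $\gcd(a,b,n)$. At most two triples lead to the same result, so it suffices to show that $(a,b)\in B_n$ when $a+b+c=n$. We have $\gcd(a,b,c)=\gcd(a,b,n)=1$. A permutation $\sigma$ of type $[a,b,c]$ is even, so it lies in a conjugate of a member $H\in\delta$. The sizes $a,b,c,n-a,n-b,n-c$ of its proper nonempty invariant sets all lie in $L$, so by Lemma~\ref{lem:member}(a) the group $H$ is not intransitive. Thus $H$ is a transitive proper subgroup of $A_n$, and $(a,b)\in B_n$.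

For (d), a triple with $\gcd(a,b,d)=1$ that is not counted in (c) has a prime $p\mid n$ dividing $a$ and $b$; this $p$ does not divide $d$, so $p>P$. The number of such pairs $(a,b)\in\mathbb{Z}_n^2$ is at most $\sum_{p>P}(n/p)^2\le n^2\sum_{j>P}\frac1{j(j-1)}=n^2/P$.
\end{proof}

From here on, each lower bound for $\gamma(A_n)$ is an upper bound for the density $\lambda=|L|/n$. The difficulty is the coprimality condition: if $3\mid n$, the nonzero multiples of $3$ form a set of density about $1/3$ with many zero-sum triples, none of which is counted in (c). Part (d) says that large primes do little harm, so only the small prime divisors of $n$ have to be handled by hand. When $3$ is the only one, it is enough to take $a$ prime to $3$ in the pigeonhole argument of Section~\ref{sec:intro}.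

\begin{proposition}\label{prop:pigeon}
Let $n$ be an odd multiple of $3$ all of whose prime divisors other than $3$ exceed $240$, and suppose that $n\ge5$ and $|B_n|\le n^2/200$. Then $\gamma(A_n)\ge\frac9{40}n-\frac12$.
\end{proposition}

\begin{proof}
Let $L$ be a gap set and suppose that $\lambda>\frac{11}{20}$. At least $(\lambda-\frac13)n>\frac{13}{60}n$ elements $a\in L$ are not divisible by $3$. For each of them the sets $L$ and $-a-L$ have size $\lambda n$, so they share at least $(2\lambda-1)n>\frac n{10}$ elements $b$, and $(a,b,-a-b)$ is a zero-sum triple in $L^3$ with $\gcd(a,b,3)=1$. There are thus more than $\frac{13}{600}n^2=\frac{26}{1200}n^2$ such triples. Proposition~\ref{prop:gap}(d), with $d=3$ and $P=240$, allows at most $(\frac1{100}+\frac1{240})n^2=\frac{17}{1200}n^2$. So $\lambda\le\frac{11}{20}$, and Proposition~\ref{prop:gap}(b) gives the bound.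
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Let $n=n_s$. Since $\sum1/p$ diverges, $\varphi(n)/n=\frac23\prod_{i\le s}(1-1/p_i)\to0$ as $s\to\infty$. Also $\omega(n)\le\log_2n$. Lemma~\ref{lem:upperS} gives $\gamma(S_n)\le\frac n6+o(n)$. By Proposition~\ref{prop:bad}, $|B_n|\le n^2/200$ for large $s$, so Proposition~\ref{prop:pigeon} gives $\gamma(A_n)\ge\frac9{40}n-\frac12$. Finally $\frac9{40}>\frac16$.
\end{proof}

\begin{remark}\label{rem:CNT}
The negative answer to the question can be reached without Theorem~\ref{thm:LS}. Fix $s$ with $\varphi(n_s)/n_s\le\frac1{20}$, and let $n=n_st$ with $t$ coprime to all primes $p\le240$. These $n$ form a set of density $n_s^{-1}\prod_{p\le240}(1-1/p)>0$. They satisfy $\varphi(n)/n\le\varphi(n_s)/n_s$, so Lemma~\ref{lem:upperS} gives $\gamma(S_n)\le(\frac16+\frac1{40})n+o(n)$, and $\frac16+\frac1{40}<\frac9{40}$. By a theorem of Cameron, Neumann and Teague \cite{CNT}, for almost all $n$ there are no primitive groups of degree $n$ other than $A_n$ and $S_n$. For such $n$, Lemma~\ref{lem:imprim} alone gives $|B_n|\le6n^{3/2}$, and Proposition~\ref{prop:pigeon} applies once $n$ is large. Infinitely many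 $n$ have both properties.
\end{remark}

\section{Removal, Kneser's theorem and the ratio $2$}\label{sec:ratio}

The pigeonhole argument says nothing when $\lambda\le\frac12$, so it cannot give more than about $n/4$ for $\gamma(A_n)$. To go further we use two tools. The first replaces ``few zero-sum triples'' by ``none''.

\begin{theorem}[Green {\cite[Theorem 1.5]{Green}}]\label{thm:green}
For each $\varepsilon>0$ there is $\eta>0$ with the following property. If $A_1,A_2,A_3$ are subsets of a finite abelian group $G$, and $a_1+a_2+a_3=0$ has at most $\eta|G|^2$ solutions with $a_i\in A_i$, then one can delete at most $\varepsilon|G|$ elements from each $A_i$ so that no solutions remain.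
\end{theorem}

If no solutions remain, the sumset $A_1+A_2=\{a_1+a_2:a_i\in A_i\}$ is disjoint from $-A_3$, and the second tool bounds its size from below. The \emph{stabilizer} of a subset $S$ of an abelian group is the subgroup $\{h:h+S=S\}$; the set $S$ is a union of cosets of its stabilizer.

\begin{theorem}[Kneser]\label{thm:kneser}
Let $A,B$ be finite nonempty subsets of an abelian group, and let $H$ be the stabilizer of $A+B$. Then $|A+B|\ge|A+H|+|B+H|-|H|$.
\end{theorem}

In particular $|A+B|\ge|A|+|B|-|H|$. When $H$ is small this gives, roughly, $|A_1|+|A_2|+|A_3|\le|G|$, that is, density $\frac13$ in place of $\frac12$. The work lies in controlling $H$. For $n=3N$ with $N$ free of small primes, the only large subgroups of $\mathbb{Z}_n$ are $\mathbb{Z}_n$ and $3\mathbb{Z}_n$.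

\begin{proof}[Proof of Theorem~\ref{thm:D}]
For each integer $P\ge3$ choose $Q$ with $\prod_{P<p\le Q}(1-1/p)\le1/P$, and put $N=\prod_{P<p\le Q}p$ and $n=3N$, the products running over primes. Let $P\to\infty$. Then $n\to\infty$, $n$ is odd, and $\varphi(n)/n\to0$, so $\gamma(S_n)\le\frac n6+o(n)$ by Lemma~\ref{lem:upperS}. We show that a gap set $L$ has $|L|\le\frac n3+o(n)$. Then $\gamma(A_n)\ge\frac n3-o(n)$ by Proposition~\ref{prop:gap}(b), and the ratio is at least $2-o(1)$.

Fix $\varepsilon>0$, let $\eta$ be as in Theorem~\ref{thm:green}, and let $P$ be so large that $2|B_n|+n^2/P\le\eta n^2$. We prove that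
\begin{equation}\label{eq:third}
|L|\le N+N/P+3\varepsilon n ,
\end{equation}
which suffices, as $\varepsilon$ is arbitrary. Let $M=3\mathbb{Z}_n$, a subgroup of order $N$. A proper subgroup of $M$ has index greater than $P$, so its order is at most $N/P$. The stabilizer of a nonempty subset of a coset of $M$ is contained in $M$. Let $L_i=L\cap(i+M)$ for $i=0,1,2$; then $|L_1|=|L_2|$ because $L=-L$.

A zero-sum triple in $L^3$ whose entries are not all divisible by $3$ has residues $1,2,0$ in some order, or $1,1,1$, or $2,2,2$ modulo $3$. We use the triples in $L_1\times L_2\times L_0$ and in $L_1^3$. They have $\gcd(a,b,3)=1$, so by Proposition~\ref{prop:gap}(d) with $d=3$ there are at most $\eta n^2$ of each kind. Theorem~\ref{thm:green} gives sets $X\subseteq L_1$, $Y\subseteq L_2$, $Z\subseteq L_0$ and $X_1,X_2,X_3\subseteq L_1$, each obtained by deleting at most $\varepsilon n$ elements, with no zero-sum triple in $X\times Y\times Z$ or in $X_1\times X_2\times X_3$.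

If $X$ or $Y$ is empty, then $|L_1|=|L_2|\le\varepsilon n$ and $|L|\le N+2\varepsilon n$. So let both be nonempty, and let $H\le M$ be the stabilizer of $X+Y\subseteq M$. The set $-Z\subseteq M$ is disjoint from $X+Y$.

If $H\ne M$, Theorem~\ref{thm:kneser} gives $|Z|\le N-|X+Y|\le N-|X|-|Y|+N/P$, and \eqref{eq:third} follows after the deleted elements are restored.

If $H=M$, then $X+Y=M$, so $Z=\emptyset$ and $|L_0|\le\varepsilon n$. This says nothing yet about $L_1$ and $L_2$, and here the second kind of triple is needed. If some $X_i$ is empty, then $|L_1|=|L_2|\le\varepsilon n$ and $|L|\le3\varepsilon n$. Otherwise $X_1+X_2$ and $-X_3$ are disjoint nonempty subsets of the coset $2+M$. The stabilizer of $X_1+X_2$ lies in $M$ and is not $M$, since $X_1+X_2$ is not the whole coset. Theorem~\ref{thm:kneser} gives $|X_1|+|X_2|-N/P\le N-|X_3|$, so $3|L_1|\le N+N/P+3\varepsilon n$, and $|L|=|L_0|+2|L_1|\le\frac23(N+N/P)+3\varepsilon n$. Thus \eqref{eq:third} holds in all cases.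
\end{proof}

By Lemma~\ref{lem:upperA}, $\gamma(A_n)\sim n/3$ along this sequence, so the lower bound for $\gamma(A_n)$ is asymptotically exact there.

\section{Multiples of $105$}\label{sec:105}

For $n=3^a5^b7^c$ we have $\varphi(n)/n=\frac{48}{105}$, and the bound of Lemma~\ref{lem:upperS} is about $\frac{83}{210}n$. This exceeds the bound $\frac{70}{210}n+1$ for $\gamma(A_n)$ in Lemma~\ref{lem:upperA}, so a more economical covering of $S_n$ is needed. We construct one of size about $\frac{53}{210}n$. This is slightly more than $\frac n4=\frac{52.5}{210}n$, the limit of the pigeonhole argument, so the bound on the gap set must also be improved, to some $\lambda<1-\frac{53}{105}=\frac{52}{105}$.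

\subsection*{A covering of $S_n$}
We use $A_n$, $W_3$, $W_5$, $W_7$ and the $P_k$ with $k$ in a set $R$ of residues modulo $105$. The $48$ units go into $R$ to cover the types with two cycles, and the class $0$ costs little. These do not suffice. For $n=105$ the odd type $[5,9,40,51]$ has invariant sets of sizes $5,9,40,51,14,45,56$ and their complements; the greatest common divisors with $105$ are $5,3,5,3,7,15,7$, and no prime divides all four lengths. The proof below shows that every such obstruction has this shape and produces two sizes $k,k'$ with $\gcd(k,105)=\gcd(k',105)=7$ whose residues modulo $3$ and $5$ differ in the sign of exactly one coordinate; in the example, $14$ gives $(2,4)$ and $56$ gives $(2,1)$. So among the $8$ classes with $\gcd(k,105)=7$ we may leave out any symmetric set that contains no such two classes. Let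
\[
Y=\{(1,1),(1,2),(2,4),(2,3)\}\subseteq\mathbb{Z}_3\times\mathbb{Z}_5 .
\]
Then $Y=-Y$. The second coordinates are $1,2$ over $1$ and their negatives $4,3$ over $2$, so
\begin{equation}\label{eq:Y}
\text{no two elements of $Y$ differ by the sign of exactly one coordinate.}
\end{equation}
Let $R\subseteq\mathbb{Z}_{105}$ consist of $0$, the units, and the classes $k$ with $\gcd(k,105)=7$ and $(k\bmod3,\,k\bmod5)\notin Y$. Then $R=-R$ and $|R|=1+48+4=53$.

\begin{lemma}\label{lem:four}
Let $a,b,c,d\in\mathbb{Z}_{105}$ with $a+b+c+d=0$, and suppose that none of the primes $3,5,7$ divides all four. Then the sum of some one, two or three of $a,b,c,d$ lies in $R$.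
\end{lemma}

\begin{proof}
Suppose not. Treat $a,b,c,d$ as four labeled entries. There are seven ways to split them into two nonempty parts: four \emph{singles}, denoted $a,b,c,d$ (one entry against the other three), and three \emph{doubles} $ab|cd$, $ac|bd$, $ad|bc$. The sums of the two parts are negatives of each other. For $p\in\{3,5,7\}$ let $Z_p$ be the set of splittings whose sums are divisible by $p$, and let $s_p$ be the number of singles in $Z_p$. No sum is a unit and no sum is $0$, so
\begin{equation}\label{eq:Z}
\text{every splitting lies in some $Z_p$, and none lies in all three.}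
\end{equation}
If three entries were divisible by $p$, so would be the fourth; hence $s_p\le2$. The shape of $Z_p$ is as follows.
\begin{itemize}
\item If $s_p=2$, say $p$ divides $a$ and $b$, then $a+b\equiv0$, $a+c\equiv c\not\equiv0$ and $a+d\equiv d\not\equiv0$ modulo $p$. So $Z_p=\{a,b,ab|cd\}$.
\item If $s_p=1$, say $p$ divides $a$, then $a+b\equiv b$, $a+c\equiv c$, $a+d\equiv d$ are nonzero modulo $p$. So $Z_p=\{a\}$.
\item If $s_p=0$, then $|Z_p|\le2$: if all three doubles lay in $Z_p$, then $2a=(a+b)+(a+c)-(b+c)\equiv0$, and $p\mid a$ as $p$ is odd.
\end{itemize}
By \eqref{eq:Z} the four singles are covered, so $s_3+s_5+s_7\ge4$. If at most one $s_p$ were equal to $2$, the values would be $2,1,1$ in some order, and $|Z_3|+|Z_5|+|Z_7|=5<7$, against \eqref{eq:Z}. So there are primes $p,q$ with $s_p=s_q=2$; let $r$ be the third. The two pairs of singles in $Z_p$ and $Z_q$ are equal, share one single, or are disjoint, and we rename the entries accordingly.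

\emph{Equal:} $Z_p=Z_q=\{a,b,ab|cd\}$. Then $c,d\in Z_r$, so $Z_r=\{c,d,ab|cd\}$, and $ac|bd$ lies in no $Z$. This contradicts \eqref{eq:Z}.

\emph{One in common:} $Z_p=\{a,b,ab|cd\}$ and $Z_q=\{a,c,ac|bd\}$. Then $Z_r$ contains the single $d$ and the double $ad|bc$. This forces $s_r=2$, so $Z_r$ consists of $d$, a second single $w$, and the double in which $d$ is paired with $w$. That double is $ad|bc$, so $w=a$, and $a$ lies in all three sets. This contradicts \eqref{eq:Z}.

\emph{Disjoint:} $Z_p=\{a,b,ab|cd\}$ and $Z_q=\{c,d,ab|cd\}$. Then $Z_r$ contains $ac|bd$ and $ad|bc$, which forces $s_r=0$. Modulo $r$ we have $c\equiv d\equiv-a$ and $b\equiv-c\equiv a$. So there are nonzero residues $y$ modulo $p$, $z$ modulo $q$ and $x$ modulo $r$ for which the residues are as follows.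
\begin{center}
\begin{tabular}{c|cccccc}
 & $a$ & $b$ & $c$ & $d$ & $a+c$ & $a+d$\\ \hline
mod $p$ & $0$ & $0$ & $y$ & $-y$ & $y$ & $-y$\\
mod $q$ & $z$ & $-z$ & $0$ & $0$ & $z$ & $z$\\
mod $r$ & $x$ & $x$ & $-x$ & $-x$ & $0$ & $0$
\end{tabular}
\end{center}
In the row of the prime $7$ take the two columns with entry $0$: these are $a,b$ if $p=7$, they are $c,d$ if $q=7$, and they are $a+c,\ a+d$ if $r=7$. In each case the entries of these columns in the other two rows are nonzero, so the two sums have greatest common divisor $7$ with $105$; and the entries agree in one row and are opposite in the other. Neither sum lies in $R$, so both residue vectors modulo $3$ and $5$ lie in $Y$. This contradicts \eqref{eq:Y}.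
\end{proof}

\begin{proposition}\label{prop:upper105}
For every odd $n$ divisible by $105$ we have $\gamma(S_n)\le\frac{53}{210}n+\frac72$.
\end{proposition}

\begin{proof}
Let $K$ be the set of $k\in\{1,\dots,n-1\}$ whose class modulo $105$ lies in $R$. Then $|K|=\frac{53}{105}n-1$, and $K$ is invariant under $k\mapsto n-k$, since $R=-R$ and $105\mid n$. Take $A_n$, $W_3$, $W_5$, $W_7$ and the $P_k$ with $k\in K$, $k<n/2$. Their number is $4+\frac12|K|=\frac{53}{210}n+\frac72$. A permutation with an invariant set whose size lies in $K$ is covered by one of these $P_k$.

Let $g$ be odd. If some $p\in\{3,5,7\}$ divides all cycle lengths of $g$, then $W_p$ covers $g$; assume that none does. If $g$ has type $[k,n-k]$, then $\gcd(k,105)=1$, since a prime divisor of $105$ dividing $k$ also divides $n-k$; so $k\in K$. Otherwise $g$ has at least four cycles. For $p=3,5,7$ choose a cycle of length not divisible by $p$. If $j\le3$ different cycles were chosen, let each form a group by itself, and distribute the remaining cycles, of which there are at least $4-j$, into $4-j$ nonempty groups. Let $a,b,c,d$ be the total lengths of the four groups. Their sum is $n\equiv0\pmod{105}$,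 and none of $3,5,7$ divides all of them, because the chosen lengths are among them. By Lemma~\ref{lem:four} the union of some one, two or three groups is an invariant set whose size lies in $K$.
\end{proof}

\subsection*{The gap set}
Let $U$ be the set of elements of $L$ coprime to $105$, of density $u=|U|/n$. Triples in $U\times L\times L$ satisfy the coprimality condition of Proposition~\ref{prop:gap}(d) with $d=105$, so removal and Kneser's theorem suggest $2\lambda+u\le1$ up to small errors. This is useful only if $u$ is not small, and we need a complementary bound on $\lambda-u$, the density of the rest of $L$. The trivial bound $\lambda-u\le\frac{57}{105}$ would give $3\lambda\le\frac{162}{105}$, that is, $\lambda\le\frac{54}{105}$, which is not enough. Triples such as $(3,95,7)$ in Example~\ref{ex:105} lower $57$ to $49$, and then $\lambda\le\frac{154}{315}<\frac{52}{105}$. The second difficulty is that the stabilizer in Kneser's theorem may now have small index $m$; in that case we use that a symmetric set of units has at least two images in $\mathbb{Z}_m$.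

\begin{proposition}\label{prop:gap105}
There are integers $P_0$ and $n_1$ such that, for every odd $n\ge n_1$ with $105\mid n$ whose prime divisors other than $3,5,7$ exceed $P_0$, a gap set $L$ satisfies $|L|\le(\frac{467}{945}+10^{-4})n$.
\end{proposition}

\begin{proof}
Let $\varepsilon=10^{-5}$, let $\eta$ be given by Theorem~\ref{thm:green}, and let $\tau=\min(\eta,10^{-5})$. Choose an integer $P_0\ge\max(63,2/\tau)$ and, by Proposition~\ref{prop:bad}, an $n_1$ with $2|B_n|\le\frac\tau2n^2$ for $n\ge n_1$. By Proposition~\ref{prop:gap}(d) with $d=105$,
\begin{equation}\label{eq:few}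
\text{at most $\tau n^2$ zero-sum triples $(a,b,c)\in L^3$ have $\gcd(a,b,105)=1$.}
\end{equation}

\emph{Step 1: $\lambda-u\le\frac{49}{105}+\frac{35}2\tau$.} Let $N=n/105$ and $T_e=\{x\in\mathbb{Z}_n:\gcd(x,105)=e\}$. Consider the zero-sum triples $(a,b,c)\in T_3\times T_5\times T_7$. Their residues are $(0,\beta,-\beta)$ modulo $3$, $(\alpha,0,-\alpha)$ modulo $5$ and $(\zeta,-\zeta,0)$ modulo $7$, with $\beta,\alpha,\zeta$ nonzero. There are $2\cdot4\cdot6=48$ such patterns, and each is realized by $N^2$ pairs $(a,b)$, so there are $48N^2$ triples. Fixing $a\in T_3$ leaves $\beta$ free, fixing $b\in T_5$ leaves $\alpha$ free, and fixing $c\in T_7$ leaves $\zeta$ free; so an element of $T_3$, $T_5$, $T_7$ lies in $2N$, $4N$, $6N$ triples, respectively. All these triples have $\gcd(a,b,105)=1$, so by \eqref{eq:few} at least $48N^2-\tau n^2$ of them have an entry in $D=(T_3\cup T_5\cup T_7)\setminus L$. Hence $6N|D|\ge48N^2-\tau n^2$, that is, $|D|\ge8N-\frac{35}2\tau n$. There are $(105-48)N=57N$ elements of $\mathbb{Z}_n$ not coprime to $105$, and $L\setminus U$ lies among them and misses $D$. So $|L\setminus U|\le49N+\frac{35}2\tau n$.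

\emph{Step 2: removal and Kneser's theorem.} By \eqref{eq:few} there are at most $\eta n^2$ zero-sum triples in $U\times L\times L$. Theorem~\ref{thm:green} gives $U'\subseteq U$ and $L',L''\subseteq L$, each obtained by deleting at most $\varepsilon n$ elements, with no zero-sum triple in $U'\times L'\times L''$. Deletion may destroy the symmetry of $U=-U$, so put $V=U'\cap(-U')$. Then $V=-V$ and $|U\setminus V|\le2\varepsilon n$.

If $V=\emptyset$, then $u\le2\varepsilon$, and Step 1 gives $\lambda\le\frac{441}{945}+2\varepsilon+\frac{35}2\tau<\frac{467}{945}$. If $\lambda\le\varepsilon$ there is nothing to prove. So let $V$, $L'$ and $L''$ be nonempty. Let $H$ be the stabilizer of $S=V+L'$, let $m=n/|H|$, and let bars denote images in $\mathbb{Z}_n/H\cong\mathbb{Z}_m$, that is, residues modulo $m$. The set $S$ is a union of cosets of $H$ and is disjoint from $-L''$, so $\bar S$ is disjoint from $-\overline{L''}$; in particular $m>1$. Dividing the inequality of Theorem~\ref{thm:kneser} by $|H|$ gives $|\bar S|\ge|\bar V|+|\overline{L'}|-1$. A subset of $\mathbb{Z}_n$ of density $\rho$ has at least $\rho m$ images, so $|\overline{L'}|,|\overline{L''}|\ge(\lambda-\varepsilon)m$.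 From $|\bar S|+|\overline{L''}|\le m$ we obtain
\begin{equation}\label{eq:kn}
|\bar V|+2(\lambda-\varepsilon)m\le m+1 .
\end{equation}

\emph{Step 3: the index $m$.} Suppose first that $m<63$. Since $m\mid n$ and $P_0\ge63$, all prime divisors of $m$ lie in $\{3,5,7\}$. An element $x\in V$ is coprime to $105$ and $m>1$, so $\bar x\ne0$, and then $\bar x\ne-\bar x$ because $m$ is odd. As $V=-V$, we get $|\bar V|\ge2$. Now \eqref{eq:kn} gives $2(\lambda-\varepsilon)\le1-\frac1m<\frac{62}{63}$, so $\lambda<\frac{31}{63}+\varepsilon=\frac{465}{945}+\varepsilon$.

Suppose next that $m\ge63$. Then $|\bar V|\ge(u-2\varepsilon)m$, and \eqref{eq:kn} gives $2\lambda+u\le1+\frac1{63}+4\varepsilon$. Adding the inequality of Step 1,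
\[
3\lambda\le\frac{315+5+147}{315}+4\varepsilon+\frac{35}2\tau\le\frac{467}{315}+21.5\cdot10^{-5},
\]
so $\lambda\le\frac{467}{945}+10^{-4}$.
\end{proof}

The threshold $63$ is a matter of convenience. Ignoring $\varepsilon$ and $\tau$, the first bound $\frac12(1-\frac1m)$ is below $\frac{52}{105}$ when $m<105$, and the second bound $\frac13(\frac{154}{105}+\frac1m)$ is below $\frac{52}{105}$ when $m\ge53$; the proof works because these ranges overlap.

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Let $P_0$ and $n_1$ be as in Proposition~\ref{prop:gap105}, and let $n\ge n_1$ be an odd multiple of $105$ with no prime divisor in $[11,P_0]$. Propositions~\ref{prop:gap}(b), \ref{prop:gap105} and~\ref{prop:upper105} give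
\[
\gamma(A_n)\ge\frac{478}{1890}\,n-\frac n{2\cdot10^4}-\frac12,\qquad\gamma(S_n)\le\frac{477}{1890}\,n+\frac72 .
\]
Since $\frac1{1890}>5\cdot10^{-4}>\frac1{2\cdot10^4}$, the first bound exceeds the second once $n$ is at least some $n_0\ge n_1$. By the Chinese remainder theorem, the odd multiples of $105$ with no prime divisor in $[11,P_0]$ have density $\frac1{210}\prod_{11\le p\le P_0}(1-\frac1p)>0$, and they include all numbers $3^a5^b7^c$ with $a,b,c\ge1$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{BPS}
Daniela Bubboloni, Cheryl E. Praeger, Pablo Spiga, \emph{Conjectures on the normal covering number of the finite symmetric and alternating groups}, arXiv:1310.2911 (2013).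

\bibitem{CNT}
Cameron, Neumann, Teague, Math. Z. 180 (1982).

\bibitem{Green}
Green, GAFA 15 (2005).

\bibitem{Jones}
Jones, Bull. Aust. Math. Soc. 89 (2014).

\bibitem{LS}
Liebeck, Saxl, Proc. London Math. Soc. (3) 63 (1991), 266--314.

\end{thebibliography}
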